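\title{Convex combination maps of tetrahedral meshes and the excluded minor $K_6$}

\begin{abstract}
Take a triangulation of a $3$-ball in which every triangle with three boundary vertices is a boundary triangle. Map the boundary onto the surface of a convex polyhedron, and place every interior vertex at a weighted average of its neighbors, with positive weights. It is known that the resulting map is an embedding if the graph of the triangulation has neither a $K_6$-minor nor a $K_{3,3,1}$-minor. We show that excluding $K_6$ suffices, that it is also necessary if all such maps are to be embeddings, and that it forces the absence of $K_{3,3,1}$-minors. All three results rest on one structure theorem: these triangulations can be taken apart by two explicit reductions.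
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{tetrahedral mesh}, or \emph{mesh}, is a finite simplicial complex $T$ whose underlying space $|T|$ is homeomorphic to a closed $3$-ball. The boundary sphere is triangulated by a subcomplex $\partial T$. We write $G=G(T)$ for the graph ($1$-skeleton) of $T$, $V$ for its vertex set, $V_\partial$ for the set of vertices of $\partial T$ (\emph{boundary vertices}), and $I=V\setminus V_\partial$ for the set of \emph{interior vertices}.

A \emph{convex combination map} of $T$ is a map $f\colon V\to\mathbb R^3$, extended affinely over each simplex, with two properties. First, $f$ maps $|\partial T|$ homeomorphically onto $\partial Q$, where $Q$ is a bounded convex polyhedron with nonempty interior. Second, every interior vertex $v$ satisfies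
\[
f(v)=\sum_{n\sim v}\lambda_{vn}\,f(n),\qquad \lambda_{vn}>0,\qquad \sum_{n\sim v}\lambda_{vn}=1,
\]
where the sums run over the neighbors of $v$ in $G$. No symmetry of the weights is assumed. Adjacent boundary triangles may be coplanar, and boundary vertices need not be extreme points of $Q$. The boundary is \emph{strictly convex} if $f$ realizes $\partial T$ as the boundary complex of a simplicial convex polytope, so that the images of the boundary triangles are exactly the facets of $Q$. The map $f$ is an \emph{embedding} if the image of every tetrahedron is nondegenerate and these images have pairwise disjoint interiors, so that they tile $Q$.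

Once the boundary and the weights are chosen, the interior vertices are determined by a linear system (Lemma~\ref{lem:elim}). A convex combination map is therefore a cheap way to draw a mesh, and one wants to know for which meshes the drawing is valid whatever boundary and weights are chosen. One condition is needed from the start. Let $T$ consist of two tetrahedra $abcd$ and $abce$. Take for $Q$ a tetrahedron with vertices $f(a),f(b),f(c),f(e)$ and put $f(d)$ inside the facet $f(a)f(b)f(c)$. This is a convex combination map, and $abcd$ is flat. The cause is the triangle $abc$, which has three boundary vertices but is not on the boundary. We say that $T$ satisfies the \emph{triangle condition} if every triangle ($2$-simplex) of $T$ whose three vertices are boundary vertices lies in $\partial T$.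

Recall that a graph $G$ has an \emph{$H$-minor} if it contains a \emph{model} of $H$: pairwise disjoint vertex sets $B_h$ $(h\in V(H))$, the \emph{branch sets}, each inducing a connected subgraph, with an edge of $G$ between $B_h$ and $B_{h'}$ whenever $hh'$ is an edge of $H$. A planar graph has no $K_5$-minor and no $K_{3,3}$-minor. The graphs $K_6$ and $K_{3,3,1}$ arise from $K_5$ and $K_{3,3}$ by adding one vertex adjacent to all others. They are natural in our setting because of the simplest case: a mesh with the triangle condition and a single interior vertex $v$ is the cone from $v$ over $\partial T$ (Lemma~\ref{lem:basic}), all its convex combination maps are embeddings because $f(v)$ lies in the interior of $Q$, and its graph, being planar after the deletion of $v$, has neither minor.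

The following three-dimensional analogue of Tutte's embedding theorem is known: if $T$ satisfies the triangle condition and $G$ has no $K_6$-minor and no $K_{3,3,1}$-minor, then every convex combination map of $T$ is an embedding. The question that we answer comes from \cite{Alexa}: \emph{is the exclusion of $K_{3,3,1}$ needed, or do the triangle condition and the absence of a $K_6$-minor suffice?} For arbitrary graphs the two exclusions are independent. The graph $K_6$ has too few vertices to have a $K_{3,3,1}$-minor; and $K_{3,3,1}$ has $7$ vertices and $15$ edges, so deleting a vertex or contracting an edge leaves fewer than the $15$ edges of $K_6$. By analogy with the pair $K_5$, $K_{3,3}$ one might guess that both are needed. For meshes they are not.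

\begin{theorem}\label{thm:A}
Let $T$ be a mesh that satisfies the triangle condition. If $G$ has no $K_6$-minor, then every convex combination map of $T$ is an embedding.
\end{theorem}

The condition is exact, and the meshes that satisfy it can be described. A mesh is \emph{decomposable} (Definition~\ref{def:dec}) if two reductions, cutting along the boundary of a missing tetrahedron and contracting a special interior edge, take it apart into meshes with at most one interior vertex.

\begin{theorem}\label{thm:B}
For a mesh $T$ that satisfies the triangle condition, the following are equivalent:
\begin{itemize}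
\item[(i)] $G$ has no $K_6$-minor;
\item[(ii)] every convex combination map of $T$ is an embedding;
\item[(ii$'$)] every convex combination map of $T$ with strictly convex boundary is an embedding;
\item[(iii)] $T$ is decomposable.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $T$ be a mesh that satisfies the triangle condition. If $G$ has no $K_6$-minor, then $G$ has no $K_{3,3,1}$-minor.
\end{theorem}

Theorem~\ref{thm:C} and the known result together also answer the question; our proof of Theorem~\ref{thm:A} does not use the known result.

The obstruction behind all three theorems is a pair of adjacent connected sets of interior vertices with four common neighbors on a sphere that surrounds them. Such a pair gives a $K_6$-minor, and it gives a convex combination map that folds. Section~\ref{sec:examples} shows this on the smallest examples, after the analytic tools are set up in Section~\ref{sec:tools}. Sections~\ref{sec:chains}--\ref{sec:structure} show that a mesh without such a pair admits one of the two reductions, and prove (i)$\Leftrightarrow$(iii). Section~\ref{sec:embed} proves (iii)$\Rightarrow$(ii), Section~\ref{sec:converse} proves (ii$'$)$\Rightarrow$(iii), and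 Section~\ref{sec:k331} proves Theorem~\ref{thm:C}.

\section{Positive combinations and orientation}\label{sec:tools}

For a vertex set $S$ in a graph, $N(S)$ is the set of vertices outside $S$ that have a neighbor in $S$, and $N(v)=N(\{v\})$. We call $S$ \emph{connected} if it induces a connected subgraph, and two disjoint sets \emph{adjacent} if an edge joins them.

A \emph{positive combination} of finitely many points is a convex combination in which all coefficients are positive. A point is a positive combination of the points of a finite set $P$ if and only if it lies in $\operatorname{relint}\operatorname{conv}P$, the relative interior of the convex hull \cite[Theorem 6.9]{Rockafellar}. So the second condition on a convex combination map says that $f(v)\in\operatorname{relint}\operatorname{conv}f(N(v))$ for all $v\in I$. In particular, it holds at $v$ as soon as $f(v)$ is an interior point, in $\mathbb R^3$, of the hull of \emph{some} of the points $f(n)$, $n\in N(v)$.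

\begin{lemma}[Elimination]\label{lem:elim}
Let $S$ be a nonempty vertex set in a finite graph $H$ such that every component of $H[S]$ has a neighbor outside $S$. For $v\in S$ let $\lambda_{vn}>0$ $(n\sim v)$ be weights with sum $1$. Then for any prescribed points $f(n)$, $n\in N(S)$, the system $f(v)=\sum_{n\sim v}\lambda_{vn}f(n)$ $(v\in S)$ has a unique solution, and
\[
f(v)=\sum_{n\in N(S)}\mu_{vn}f(n),\qquad \mu_{vn}\ge0,\qquad\sum_{n}\mu_{vn}=1,
\]
where $\mu_{vn}>0$ if $n$ is adjacent to the component of $H[S]$ that contains $v$.
\end{lemma}

\begin{proof}
Write the system as $f_S=\Lambda f_S+\Lambda' f_{N(S)}$, where $\Lambda$ and $\Lambda'$ collect the weights toward $S$ and toward $N(S)$. The row sum of $\Lambda^k$ at $v$ is the probability that the random walk from $v$ with step probabilities $\lambda$ stays in $S$ for $k$ steps. From each $v$ some path leaves $S$ within $|S|$ steps, so all row sums of $\Lambda^{|S|}$ are less than $1$. Hence $\sum_k\Lambda^k$ converges to the inverse of $\mathrm{Id}-\Lambda$, and $\mu=\sum_k\Lambda^k\Lambda'\ge0$. The entry $\mu_{vn}$ is positive if a walk in $S$ leads from $v$ to a neighbor of $n$. The rows of $\mu$ sum to $1$ because constant maps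 solve the system.
\end{proof}

In a mesh the lemma applies to every nonempty $S\subset I$, since $G$ is connected and has boundary vertices. As $Q=\operatorname{conv}\partial Q=\operatorname{conv}f(V_\partial)$, the case $S=I$ shows that $f$ maps $|T|$ into $Q$.

Being an embedding is a global property. We replace it by a sign condition on each tetrahedron. For points $p_0,\dots,p_3\in\mathbb R^3$ let
\[
\operatorname{vol}(p_0,p_1,p_2,p_3)=\det(p_1-p_0,\,p_2-p_0,\,p_3-p_0),
\]
six times the signed volume; it is alternating in the four points. Oriented simplices $[v_0\cdots v_k]$ change sign under odd permutations, $\partial[v_0\cdots v_k]=\sum_i(-1)^i[v_0\cdots\widehat{v_i}\cdots v_k]$, and the cone $v*[v_0\cdots v_k]=[vv_0\cdots v_k]$ satisfies $\partial(v*\gamma)=\gamma-v*\partial\gamma$ for chains $\gamma$ of dimension at least $1$. For a map $f$, put $\operatorname{vol}_f[v_0v_1v_2v_3]=\operatorname{vol}(f(v_0),\dots,f(v_3))$ and extend linearly to integral $3$-chains. Expanding the determinant gives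
\[
\operatorname{vol}(p_0,p_1,p_2,p_3)=\det(p_1,p_2,p_3)-\det(p_0,p_2,p_3)+\det(p_0,p_1,p_3)-\det(p_0,p_1,p_2),
\]
so $\operatorname{vol}_f(c)$ depends only on $\partial c$.

Let $f$ be a convex combination map and $t=v_1v_2v_3$ a boundary triangle. Its image is a nondegenerate triangle in $\partial Q$. A supporting plane of $Q$ at a relative interior point of $f(t)$ contains $f(t)$, so the plane of $f(t)$ supports $Q$. Hence $\operatorname{vol}(o,f(v_1),f(v_2),f(v_3))$ has a constant nonzero sign for $o\in\operatorname{int}Q$. We call $[v_1v_2v_3]$ \emph{outward} if this sign is positive; then
\begin{equation}\label{eq:outward}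
\operatorname{vol}(o,f(v_1),f(v_2),f(v_3))>0\ \text{ for }o\in\operatorname{int}Q,\qquad \ge0\ \text{ for }o\in Q .
\end{equation}
A ball is orientable: there is an integral chain $[T]$, unique up to sign, that contains each tetrahedron with coefficient $\pm1$ and whose boundary is supported on $\partial T$. In the cycle $\partial[T]$, two triangles with a common edge appear as $[v_1v_2r]$ and $[v_2v_1s]$. Their images are disjoint apart from the common edge, and every ray from $o\in\operatorname{int}Q$ meets $\partial Q$ once, so $f(r)$ and $f(s)$ lie on opposite sides of the plane through $o,f(v_1),f(v_2)$. Thus both triangles are outward or neither is. We fix the sign of $[T]$ so that all triangles of $\partial[T]$ are outward; this choice depends only on $f|_{\partial T}$. A tetrahedron is \emph{positive} if, with its orientation $\sigma$ in $[T]$, it has $\operatorname{vol}_f(\sigma)>0$.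

\begin{lemma}\label{lem:positive}
A convex combination map $f$ is an embedding if and only if all tetrahedra are positive.
\end{lemma}

\begin{proof}
Call $y\in\operatorname{int}Q$ \emph{generic} if it lies on the image of no triangle of $T$; generic points are dense in $Q$. Fix a generic $y$ and a ray $\rho$ from $y$ that misses the images of all edges; the excluded directions lie in finitely many planes. For an oriented triangle $\tau=[v_1v_2v_3]$ let $\chi(\tau)$ be the sign of $\operatorname{vol}(y,f(v_1),f(v_2),f(v_3))$ if $\rho$ meets $f(\tau)$, and $0$ otherwise; extend $\chi$ linearly. If $\rho$ meets $f(\tau)$, then $f(\tau)$ is nondegenerate and $y$ is off its plane, since otherwise $\rho$ would meet an edge.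

Let $\sigma$ be an oriented tetrahedron with $\operatorname{vol}_f(\sigma)>0$. If $y\in f(\sigma)$, the ray leaves $f(\sigma)$ through one face, and $\chi(\partial\sigma)=1$. If $y\notin f(\sigma)$, the ray misses $f(\sigma)$, or it enters through a face that has $y$ on its outer side and leaves through a face that has $y$ on its inner side, and $\chi(\partial\sigma)=-1+1=0$. For $\operatorname{vol}_f(\sigma)<0$ all signs are reversed. If $f(\sigma)$ is degenerate, it is the union of the images of its faces, so $y\notin f(\sigma)$; a small perturbation of the four points makes it nondegenerate without changing $\chi(\partial\sigma)$, which is therefore $0$. Finally $\chi(\partial[T])=1$, because $\rho$ meets $\partial Q$ once, in an outward triangle. Summing over the tetrahedra of $[T]$, we find that the signs of $\operatorname{vol}_f$ of the tetrahedra whose images contain $y$ add up to $1$.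

If all tetrahedra are positive, every generic point lies in exactly one image. Then the images have disjoint interiors, and their union, a closed subset of $Q$ that contains a dense set, is $Q$. Conversely, if $f$ is an embedding, the image of a given tetrahedron contains a generic point, which lies in no other image; so the sign is $+1$.
\end{proof}

\section{Three common neighbors, or four}\label{sec:examples}

For $k\ge3$ let $T_k$ be the join of a path $r',u,v,r$ with a cycle $z_1\cdots z_k$. Its tetrahedra are $r'uz_iz_{i+1}$, $uvz_iz_{i+1}$ and $vrz_iz_{i+1}$ (indices modulo $k$). The join of a segment with a circle is a $3$-ball, bounded by the join of the two endpoints with the circle. So $\partial T_k$ is the bipyramid with apexes $r,r'$, and $I=\{u,v\}$. Every edge of the path contains $u$ or $v$, so a triangle without interior vertices has the form $rz_iz_{i+1}$ or $r'z_iz_{i+1}$, and the triangle condition holds. The two interior vertices have $k$ common neighbors on the boundary.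

\begin{example}[four common neighbors]\label{ex:four}
In $T_4$ the sets $\{u\}$, $\{v\}$, $\{z_1,r\}$, $\{z_2,r'\}$, $\{z_3\}$, $\{z_4\}$ form a model of $K_6$. Place $r,r'$ at $(0,0,\pm1)$, place $z_1,z_3$ at $(\pm1,0,\varepsilon)$ and $z_2,z_4$ at $(0,\pm1,-\varepsilon)$. For small $\varepsilon>0$ this is a small perturbation of the regular octahedron, so the boundary is strictly convex. Put $f(u)=f(v)=0$. For $v$ take weights proportional to $1$ on $z_1,z_3$, to $2$ on $z_2,z_4$, to $2\varepsilon$ on $r$ and to $1$ on $u$: the first two coordinates cancel, and the third is $2\varepsilon-4\varepsilon+2\varepsilon=0$. For $u$ take $2$ on $z_1,z_3$, $1$ on $z_2,z_4$, $2\varepsilon$ on $r'$ and $1$ on $v$. This is a convex combination map, and the four tetrahedra $uvz_iz_{i+1}$ are flat. The reason is that four common neighbors span a solid tetrahedron, and both $u$ and $v$ may be placed anywhere inside it.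
\end{example}

Three common neighbors span only a plane, and the plane keeps $u$ and $v$ in order. The following computation is the geometric core of Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:segment}
Let $a,b,c\in\mathbb R^3$ be not collinear and let $h(p)=\operatorname{vol}(a,b,c,p)$. Let $y,z$ be points with $h(y)>h(z)$ such that the line $yz$ meets $\operatorname{relint}\operatorname{conv}(a,b,c)$. If
\[
p_v=\lambda p_u+(1-\lambda)y,\qquad p_u=\mu p_v+(1-\mu)z,\qquad 0<\lambda,\mu<1,
\]
then $\operatorname{vol}(p_u,p_v,a,b)$, $\operatorname{vol}(p_u,p_v,b,c)$ and $\operatorname{vol}(p_u,p_v,c,a)$ are positive.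
\end{lemma}

\begin{proof}
Substituting each equation into the other gives
\[
p_v=\frac{(1-\lambda)y+\lambda(1-\mu)z}{1-\lambda\mu},\qquad
p_u=\frac{\mu(1-\lambda)y+(1-\mu)z}{1-\lambda\mu}.
\]
In both fractions the coefficients add up to $1$, so both points lie on the line $yz$, and
\[
p_v-p_u=\kappa\,(y-z),\qquad \kappa=\frac{(1-\lambda)(1-\mu)}{1-\lambda\mu}>0 .
\]
Let $w=s_aa+s_bb+s_cc$, with positive $s_a,s_b,s_c$ of sum $1$, be the point where the line meets the triangle. Since $p_u-w$ is a multiple of $y-z$, column operations give
\[
\operatorname{vol}(p_u,p_v,a,b)=\kappa\det(y-z,\,a-w,\,b-w)=\kappa\,(y-z)\cdot\big((a-w)\times(b-a)\big).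
\]
Now $a-w=-s_b(b-a)-s_c(c-a)$, so $(a-w)\times(b-a)=s_c\,(b-a)\times(c-a)$. As $h(p)=\big((b-a)\times(c-a)\big)\cdot(p-a)$, we get $\operatorname{vol}(p_u,p_v,a,b)=\kappa s_c\,(h(y)-h(z))>0$. A cyclic permutation of $a,b,c$ does not change $h$, and it gives the other two volumes.
\end{proof}

\begin{example}[three common neighbors]\label{ex:three}
In $T_3$ write $a,b,c$ for $z_1,z_2,z_3$, and identify boundary vertices with their images. Let $Q$ be a convex union of two solid tetrahedra $abcr$ and $abcr'$ on opposite sides of the plane $H$ of $a,b,c$, named so that $h(r)>0$. The chain $[T_3]$ consists of $[r'uab]$, $[uvab]$, $[vrab]$ and their images under the cyclic permutations of $a,b,c$: the interior triangles cancel, and $[rab]$ is outward because $\operatorname{vol}(c,r,a,b)=h(r)>0$. For any weights, the equation of $v$ reads $f(v)=\lambda f(u)+(1-\lambda)y$ with $y$ a positive combination of $a,b,c,r$, and that of $u$ reads $f(u)=\mu f(v)+(1-\mu)z$ with $z$ a positive combination of $a,b,c,r'$. So $y$ and $z$ are interior points of the upper and of the lower tetrahedron, $h(y)>0>h(z)$, and the segment $yz\subset\operatorname{int}Q$ crosses $H$ in $H\cap\operatorname{int}Q=\operatorname{relint}\operatorname{conv}(a,b,c)$.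 By Lemma~\ref{lem:segment} the three tetrahedra at the edge $uv$ are positive. The other six join a boundary triangle to $f(u)$ or $f(v)$, which lie on the segment $yz$, so they are positive by \eqref{eq:outward}. The map is an embedding.
\end{example}

The rest of the paper shows that these two examples are typical: either the pattern of $T_4$ occurs, with connected sets in place of single vertices, or the mesh can be reduced by a move in which the only new tetrahedra to be checked are the three of Lemma~\ref{lem:segment}.

\section{Chains, apexes and rooted minors}\label{sec:chains}

\emph{From here on, every mesh is assumed to satisfy the triangle condition.} We use the standard local facts about a triangulated $3$-ball. Every simplex lies in a tetrahedron. A triangle lies in one tetrahedron if it belongs to $\partial T$, and in two otherwise. The link $\operatorname{lk}(v)$ of an interior vertex is a triangulated $2$-sphere; the link of a boundary vertex $x$ is a triangulated disc bounded by the cycle $\operatorname{lk}_{\partial T}(x)$. The link of an edge $xy$ of $\partial T$ is a path between the third vertices of the two boundary triangles at $xy$; the link of any other edge is a cycle.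

In this section and the next two, chains have coefficients modulo $2$ unless written in square brackets, and we identify them with sets of simplices; $V(c)$ is the set of vertices of the simplices of $c$. The boundary map is injective on the $3$-chains of a ball and on the $2$-chains of a disc. The only nonzero $2$-cycle of a triangulated $2$-sphere $\Sigma$ is $\Sigma$ itself. Three consequences are used often. A triangulated $2$-sphere contained in $\Sigma$ equals $\Sigma$. A cycle in the graph of $\Sigma$ bounds two discs, and these are the only $2$-chains of $\Sigma$ with that boundary. And a $3$-chain $c$ of $T$ with $\partial c\subset\partial T$ is $\emptyset$ or $T$, because $\partial c$ is $0$ or $\partial T$.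

For $\emptyset\ne S\subset I$ let $c_S$ be the set of tetrahedra that have a vertex in $S$. A triangle with a vertex in $S$ is not in $\partial T$, and both of its tetrahedra are in $c_S$. Hence
\begin{equation}\label{eq:cS}
\partial c_S\ne0,\quad\text{and every triangle of }\partial c_S\text{ has its three vertices in }N(S).
\end{equation}
This turns information about $N(S)$ into a closed surface around $S$. The triangle condition then tells us which parts of the surface lie on $\partial T$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $I=\emptyset$, then $T$ is a single tetrahedron.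
\item[(b)] If $I\neq\emptyset$, then $I$ is connected, every tetrahedron has a vertex in $I$, and every boundary vertex has an interior neighbor.
\item[(c)] If $I=\{v\}$, then $T$ is the cone $v*\partial T$, and $G-v$ is planar.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For a tetrahedron $\sigma$, the triangle condition gives $\partial\{\sigma\}\subset\partial T$, so $\{\sigma\}=T$.

(b) Let $C$ be a component of $G[I]$. Then $N(C)\subset V_\partial$, so $\partial c_C\subset\partial T$ by \eqref{eq:cS} and the triangle condition, and $c_C=T$: every tetrahedron meets $C$. Two different components would be met by the same tetrahedron and so would be adjacent, which is absurd. A boundary vertex lies in a tetrahedron, and this tetrahedron contains an interior vertex.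

(c) By (b) every tetrahedron contains $v$, so $T=v*\operatorname{lk}(v)$, and $\partial T\subset\operatorname{lk}(v)$. Both are $2$-spheres, so they are equal.
\end{proof}

Let $I\ne\emptyset$. By Lemma~\ref{lem:basic}(b), the fourth vertex of the tetrahedron on a boundary triangle $t$ is interior; we call it the \emph{apex} $\operatorname{ap}(t)$. For $S\subset I$ put $R_S=\{t\in\partial T:\operatorname{ap}(t)\in S\}$, so that $V(R_S)\subset N(S)$.

\begin{lemma}\label{lem:apexpos}
Let $f$ be a convex combination map. Then $f(I)\subset\operatorname{int}Q$, and if $I\ne\emptyset$ every tetrahedron that has a face in $\partial T$ is positive.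
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b), $I$ is connected and $N(I)=V_\partial$. By Lemma~\ref{lem:elim} each $f(v)$, $v\in I$, is a positive combination of $f(V_\partial)$, so it lies in $\operatorname{int}Q$. If $t$ has apex $v$ and $[vv_1v_2v_3]$ is the orientation of $v*t$ in $[T]$, then $[v_1v_2v_3]$ occurs in $\partial[T]$, so it is outward, and \eqref{eq:outward} applies.
\end{proof}

\begin{lemma}\label{lem:four}
Let $\emptyset\ne S\subset I$. Then $|N(S)|\ge4$. If $N(S)=\{a,b,c,d\}$, then the four triangles on $a,b,c,d$ belong to $T$ and form $\partial c_S$, and $abcd$ is not a tetrahedron of $T$.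
\end{lemma}

\begin{proof}
By \eqref{eq:cS}, $\partial c_S$ is a nonzero $2$-cycle with vertices in $N(S)$. A single triangle is not a cycle, and the only nonzero $2$-cycle on four vertices is $\partial(abcd)$. If $abcd\in T$, then $c_S=\{abcd\}$ by injectivity of $\partial$, although $abcd$ has no vertex in $S$.
\end{proof}

\begin{lemma}\label{lem:apex}
\begin{itemize}
\item[(a)] Let $I=A\sqcup B$ and let $xy$ be an edge of $\partial R_A=\partial R_B$. Then $T$ has a tetrahedron $pqxy$ with $p\in A$, $q\in B$.
\item[(b)] Let $u\in I$ and let $J$ be a component of $G[I]-u$. Then $R_J\ne\emptyset$ and $\partial c_J=R_J+u*\partial R_J$.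
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $w_0,\dots,w_k$ be the path $\operatorname{lk}(xy)$. For $0<i<k$ the triangle $xyw_i$ lies in two tetrahedra, so it is not in $\partial T$, and $w_i\in I$ by the triangle condition. The apexes of $xyw_0$ and $xyw_k$ are $w_1$ and $w_{k-1}$; they are interior, so they are inner vertices of the path. One of them is in $A$ and the other in $B$, because $xy\in\partial R_A$. So two consecutive vertices among $w_1,\dots,w_{k-1}$ lie in $A$ and in $B$.

(b) We have $N(J)\subset\{u\}\cup V_\partial$. A triangle of $\partial c_J$ that avoids $u$ is in $\partial T$ by the triangle condition, and a boundary triangle belongs to $\partial c_J$ exactly if its apex is in $J$. So $\partial c_J=R_J+u*\gamma$ for a $1$-chain $\gamma$ on $V_\partial$. Taking boundaries gives $0=\partial R_J+\gamma+u*\partial\gamma$, and the edges without $u$ give $\gamma=\partial R_J$. If $R_J$ were empty, then $\partial c_J=0$, contrary to \eqref{eq:cS}.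
\end{proof}

In Example~\ref{ex:four} the four common neighbors were completed to a $K_4$-model within the boundary sphere. This is always possible.

\begin{lemma}\label{lem:rooted}
Let $\Sigma$ be a triangulated $2$-sphere and $z_1,\dots,z_4$ distinct vertices. Then $V(\Sigma)$ has a partition into four connected, pairwise adjacent sets, each containing exactly one $z_i$.
\end{lemma}

\begin{proof}
We use induction on $|V(\Sigma)|$. With four vertices, $\Sigma$ is the boundary of a tetrahedron and the singletons work. Otherwise choose $w\notin\{z_1,\dots,z_4\}$. Call a $3$-cycle of the graph \emph{nonfacial} if it is not the boundary of a triangle of $\Sigma$.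

Some edge at $w$ lies in no nonfacial $3$-cycle. Suppose not, and among all discs bounded by nonfacial $3$-cycles through $w$ choose $D$, bounded by $wxy$, with fewest triangles. The triangle of $D$ at $wx$ is $wxx'$ with $x'\ne y$, so $x'$ is an inner vertex of $D$. By assumption $wx'$ lies in a nonfacial $3$-cycle $wx'y'$. All edges at an inner vertex of $D$ lie in $D$; so $y'\in D$, and $wy'$ lies in $D$ whether $y'$ is inner or in $\{x,y\}$. The complement of $D$ is connected and misses this cycle, so one of the two discs bounded by the cycle lies in $D$. It is not $D$, since $x'$ is on its boundary. This contradicts the choice of $D$.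

Let $wx$ be such an edge, and let $y,y'$ be the neighbors of $x$ on the cycle $\operatorname{lk}(w)$. Remove the triangles at $w$ and fill the hole with the triangles $xe$, where $e$ runs through the edges of $\operatorname{lk}(w)$ that avoid $x$. The vertices of $\operatorname{lk}(w)$ other than $x,y,y'$ are not adjacent to $x$, by the choice of $wx$. So if $w$ has degree at least $4$, every inserted triangle contains an edge that was not present. If $w$ has degree $3$, the one inserted triangle $xyy'$ was not present, for otherwise $\Sigma$ would be the boundary of $wxyy'$. So we obtain a triangulated sphere whose graph is that of $\Sigma$ with $wx$ contracted. Take a partition for it and add $w$ to the set of $x$.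
\end{proof}

The reductions will express $G$ as a union of smaller graphs along cliques. We say that $G$ is the \emph{clique sum} of $G_1$ and $G_2$ over $K$ if $G=G_1\cup G_2$ and $K=V(G_1)\cap V(G_2)$ is a clique in both. No edge joins $V(G_1)\setminus K$ to $V(G_2)\setminus K$, so a connected set that misses $K$ lies in one of these two sets.

\begin{lemma}\label{lem:cliquesum}
Let $G$ be the clique sum of $G_1,G_2$ over $K$. If no branch set of a model of $H$ in $G$ lies in $V(G_2)\setminus K$, then the sets $B\cap V(G_1)$ form a model of $H$ in $G_1$. In particular, if $G$ has a $K_6$-minor, then so has $G_1$ or $G_2$.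
\end{lemma}

\begin{proof}
Each $B\cap V(G_1)$ is nonempty. It is connected in $G_1$, because a path in $B$ leaves and re-enters $V(G_1)$ at vertices of $B\cap K$, and the excursion can be replaced by an edge of $K$. Let $B,B'$ be joined by an edge that is not in $G_1$. The edge lies in $G_2$, so each of $B,B'$ meets $V(G_2)$; neither lies in $V(G_2)\setminus K$, so each meets $K$, and an edge of $K$ joins them. In a model of $K_6$ any two branch sets are adjacent, so there cannot be one in $V(G_1)\setminus K$ and another in $V(G_2)\setminus K$.
\end{proof}

A graph is \emph{apex} if the deletion of some vertex makes it planar. An apex graph has no $K_6$-minor: discarding the branch set that contains the special vertex (or any one, if none does) would leave a $K_5$-model in a planar graph.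

\section{Two reductions}\label{sec:reductions}

\subsection*{Splitting along a missing tetrahedron}

Call $T$ \emph{reducible} if some set $S$ with $\emptyset\ne S\subsetneq I$ has $|N(S)|=4$, and \emph{irreducible} otherwise. By Lemma~\ref{lem:four}, in an irreducible mesh $|N(S)|\ge5$ for all such $S$. In a reducible mesh, the four neighbors of $S$ span the boundary of a tetrahedron that is not in $T$, and we cut along this sphere.

\begin{lemma}[Splitting]\label{lem:split}
Let $\emptyset\ne S\subsetneq I$ and $K=N(S)=\{a,b,c,d\}$. Let $T_{\mathrm{in}}$ be the complex formed by the tetrahedra of $c_S$ and their faces, and let $T_{\mathrm{out}}$ consist of the simplices of $T$ without vertices in $S$, together with $abcd$. Then $T_{\mathrm{in}}$ is a mesh with boundary $\partial(abcd)$ and interior vertex set $S$, and $T_{\mathrm{out}}$ is a mesh with boundary $\partial T$ and interior vertex set $I\setminus S$. Both satisfy the triangle condition, and $G$ is the clique sum of $G(T_{\mathrm{out}})=G-S$ and $G(T_{\mathrm{in}})=G[S\cup K]$ over $K$.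
\end{lemma}

\begin{proof}
Let $\Sigma=\partial(abcd)=\partial c_S$, a subcomplex of $T$ by Lemma~\ref{lem:four}. We need two theorems of piecewise linear topology. By Moise's theorem, a triangulated $3$-ball is piecewise linearly homeomorphic to a simplex, so we may regard $|T|$ as a piecewise linear ball in $\mathbb R^3$. By Alexander's theorem, the closure $D$ of the bounded component of $\mathbb R^3\setminus|\Sigma|$ is a ball with boundary $|\Sigma|$. The set $\mathbb R^3\setminus|T|$ is connected, unbounded and disjoint from $|\Sigma|$, so $D\subset|T|$. Each open tetrahedron of $T$ lies inside or outside $D$; let $c$ be the set of those inside, so that $D=|c|$. A triangle not in $\Sigma$ has its interior in $\operatorname{int}D$ or outside $D$, so it lies in two tetrahedra of $c$ or in none; a triangle of $\Sigma$ has $D$ on exactly one side, so it lies in one. Thus $\partial c=\Sigma=\partial c_S$ and $c=c_S$. So $T_{\mathrm{in}}$ triangulates $D$. Its vertices are $S\cup K$, and those on the boundary form $K$.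

A simplex of $T$ with a vertex in $S$ lies in $T_{\mathrm{in}}$ and not in $\Sigma$. A simplex of $T_{\mathrm{in}}$ without such a vertex has its vertices in $K$, so it lies in $\Sigma$, as $abcd\notin T$. Hence the simplices of $T$ without vertices in $S$ triangulate $|T|\setminus\operatorname{int}D$, and $T_{\mathrm{out}}$ arises from $T$ by replacing the ball $D$ with the ball $abcd$, which has the same boundary. The identity of $|\Sigma|$ extends by coning to a homeomorphism between these balls, so $|T_{\mathrm{out}}|$ is a ball and $\partial T_{\mathrm{out}}=\partial T$. The triangles of $T_{\mathrm{out}}$ are triangles of $T$, and the triangles of $T_{\mathrm{in}}$ with vertices in $K$ lie in $\Sigma$; this gives the triangle condition. An edge of $G$ either misses $S$ or has both ends in $S\cup K$.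
\end{proof}

Let $[c_S]$ be the part of $[T]$ on $c_S$. Its boundary is an integral cycle on $\partial(abcd)$ with coefficients $\pm1$, so it equals $\partial[abcd]$ for one of the two orientations of $abcd$; we name the vertices accordingly. Then
\begin{equation}\label{eq:orsplit}
[T_{\mathrm{out}}]=[T]-[c_S]+[abcd],\qquad [T_{\mathrm{in}}]=[c_S]
\end{equation}
are orientations with $\partial[T_{\mathrm{out}}]=\partial[T]$ and $\partial[T_{\mathrm{in}}]=\partial[abcd]$.

\subsection*{Contracting a cap}

The mesh $T_3$ is irreducible, since $u$ and $v$ have five neighbors each. The second reduction is modeled on it. A \emph{cap} of $T$ is a triple $(u,v,R)$, where $u,v\in I$, where $R\subset\partial T$ is a disc bounded by a $3$-cycle $abc$ and is not a single triangle, and where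
\[
\operatorname{lk}(v)=R\cup\{uab,ubc,uca\}.
\]
We write $R'$ for the other disc of $\partial T$ bounded by $abc$, and $X=V(R)\setminus\{a,b,c\}$ for the set of inner vertices of $R$. In $T_3$, take $R=\{rab,rbc,rca\}$.

\begin{lemma}[Cap contraction]\label{lem:cap}
Let $(u,v,R)$ be a cap.
\begin{itemize}
\item[(a)] Every simplex of $R$ that is not in the cycle $abc$ has a vertex in $X$; in particular $X\ne\emptyset$. For $x\in X$ we have $\operatorname{lk}(x)=v*\operatorname{lk}_R(x)$. Also $N(v)=V(R)\cup\{u\}$.
\item[(b)] Replacing the tetrahedra at $v$ by the cone $u*R$ gives a mesh $T^*$ with $\partial T^*=\partial T$ and interior vertex set $I\setminus\{v\}$. It satisfies the triangle condition, and $G(T^*)$ is $G$ with the edge $uv$ contracted.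
\item[(c)] $I\setminus\{v\}$ is connected, and $N(I\setminus\{v\})=\{v\}\cup V(R')$.
\item[(d)] $G$ is the clique sum of $G[V(R)\cup\{v\}]$ and $G-X$ over $\{a,b,c,v\}$, and $G-X$ is the clique sum of the $K_5$ on $\{a,b,c,u,v\}$ and $G-X-v=G(T^*)-X$ over $\{a,b,c,u\}$. The graph $G[V(R)]$ is the graph of the disc $R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The vertices and edges on $\{a,b,c\}$ belong to the cycle, and $abc\in R$ would force $R=\{abc\}$, since the two chains have the same boundary in the disc $R$. For $x\in X$ all boundary triangles at $x$ are in $R$ and have apex $v$. So the disc $\operatorname{lk}(x)$ contains the disc $v*\operatorname{lk}_R(x)$, which has the same boundary; they are equal. The last claim is read off from $\operatorname{lk}(v)$.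

(b) The cone $u*R$ is a ball with boundary $R\cup\{uab,ubc,uca\}=\operatorname{lk}(v)$, which is also the boundary of the ball $v*\operatorname{lk}(v)$. Its interior simplices are $u*\sigma$ with $\sigma\in R$ not in the cycle $abc$. Such a $\sigma$ has a vertex in $X$, and $u$ has no neighbor in $X$, both by (a); so $u*\sigma\notin T$. Thus $T^*$ arises by replacing a ball with a ball along a common boundary, as in Lemma~\ref{lem:split}. New triangles contain the interior vertex $u$, so the triangle condition persists. The graph $G(T^*)$ is $G-v$ with the edges $ux$, $x\in X$, added; as $ua,ub,uc$ are edges already, this is the contraction.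

(c) By (a), $u$ is the only interior neighbor of $v$, so $v$ is a leaf of the connected graph $G[I]$. The vertices of $X$ have $v$ as their only interior neighbor; $a,b,c$ are adjacent to $u$; and a boundary vertex outside $V(R)$ has an interior neighbor by Lemma~\ref{lem:basic}(b), which is not $v$. Since $V_\partial=X\sqcup V(R')$, the formula follows.

(d) By (a), an edge at $x\in X$ is an edge of $R$ or is $xv$, and in $G-X$ the neighbors of $v$ are $a,b,c,u$. The five vertices $a,b,c,u,v$ are pairwise adjacent, as $uvab$, $uvbc$, $uvca$ are tetrahedra.
\end{proof}

Let $[R]$ be the part of $\partial[T]$ on $R$, and name $a,b,c$ so that $\partial[R]=[ab]+[bc]+[ca]$. The part of $[T]$ on the tetrahedra at $v$ is $v*L$ for an integral chain $L$ on $\operatorname{lk}(v)$. In $\partial(v*L)=L-v*\partial L$ the triangles through $v$ cancel, so $L$ is a cycle, and it agrees with $[R]$ on $R$ because a boundary triangle lies in one tetrahedron only. The chain $[R]-u*\partial[R]$ is also a cycle; the difference is a cycle on the disc $\{uab,ubc,uca\}$, hence zero. So $L=[R]-[uab]-[ubc]-[uca]=\partial(u*[R])$, and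
\begin{equation}\label{eq:orcap}
v*L=v*[R]+[uvab]+[uvbc]+[uvca],\qquad [T^*]=[T]-v*L+u*[R],
\end{equation}
where $[T^*]$ is the orientation of $T^*$ with $\partial[T^*]=\partial[T]$.

\begin{definition}\label{def:dec}
A mesh $T$ (with the triangle condition) is \emph{decomposable} if $|I|\le1$; or if $T$ is reducible and, for some splitting, both $T_{\mathrm{out}}$ and $T_{\mathrm{in}}$ are decomposable; or if $T$ has a cap for which $T^*$ is decomposable.
\end{definition}

The recursion ends, because $T_{\mathrm{out}}$, $T_{\mathrm{in}}$ and $T^*$ have fewer interior vertices than $T$.

\section{Irreducible meshes have caps}\label{sec:structure}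

We must find a cap in an irreducible mesh under either of two unrelated hypotheses: no $K_6$-minor, or no folding map. We therefore isolate two combinatorial conditions, (H1) and (H2), which forbid the pattern of Example~\ref{ex:four}, follow from either hypothesis, and suffice to find a cap. Let $I\ne\emptyset$.

\begin{itemize}
\item[(H1)] If $I=A\sqcup B$ with $A,B$ connected, and $T$ has a tetrahedron $pqxy$ with $p\in A$, $q\in B$, $x,y\in V_\partial$, then $|N(A)\cap N(B)\cap V_\partial|\le3$.
\end{itemize}
The tetrahedron $pqxy$ plays no role for minors; it is the one that will be turned over in Section~\ref{sec:converse}. A bound of this kind is used through the following observation.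

\begin{lemma}\label{lem:threecycle}
Let the triangles of a triangulated $2$-sphere $\Sigma$ be partitioned into nonempty sets $\Sigma_1,\Sigma_2$, and let $V(\Sigma_i)\subset W_i\subset V(\Sigma)$ with $|W_1\cap W_2|\le3$. Then $F=\partial\Sigma_1=\partial\Sigma_2$ is a $3$-cycle, $\Sigma_1$ and $\Sigma_2$ are the two discs bounded by $F$, $W_1\cap W_2=V(F)$, and $W_i=V(\Sigma_i)$.
\end{lemma}

\begin{proof}
The $1$-cycle $F$ is nonzero, as $\Sigma_1\ne\emptyset,\Sigma$. An edge of $F$ lies in a triangle of each $\Sigma_i$, so $V(F)\subset W_1\cap W_2$. A nonzero $1$-cycle on at most three vertices is a $3$-cycle, so $V(F)=W_1\cap W_2$, and $\Sigma_1,\Sigma_2$ are the two chains with boundary $F$. A vertex of $W_1$ outside $V(\Sigma_1)$ would lie in $V(\Sigma_2)\subset W_2$, hence in $V(F)\subset V(\Sigma_1)$.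
\end{proof}

In a cap, $\{v\}$ is a component of $G[I]-u$, enclosed by a boundary disc and the cone from $u$ over its rim. We look for a cap among all regions of this shape. Assume (H1). A pair $(u,J)$ is \emph{admissible} if $u\in I$, $J$ is a component of $G[I]-u$, and $R_U\ne\emptyset$ for $U=I\setminus J$.

\begin{lemma}\label{lem:adm}
Assume \textup{(H1)} and let $(u,J)$ be admissible. Then $U$ is connected, and $R_J,R_U$ are the two discs bounded by a $3$-cycle $abc$ of $\partial T$. Moreover $N(U)\cap V_\partial=V(R_U)$, the chain $\partial c_J$ is the triangulated $2$-sphere $S_J=R_J\cup\{uab,ubc,uca\}$, and $N(J)=V(S_J)$. A triangle with vertices in $V(S_J)$ that is a face of a tetrahedron of $c_J$ lies in $S_J$.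
\end{lemma}

\begin{proof}
The set $U$ consists of $u$ and the other components of $G[I]-u$, each adjacent to $u$ since $I$ is connected. By Lemma~\ref{lem:apex}(b), $R_J\ne\emptyset$, so $\partial R_J\neq0$, and Lemma~\ref{lem:apex}(a) provides the tetrahedron required in (H1). Lemma~\ref{lem:threecycle}, with $W_1=N(J)\cap V_\partial$ and $W_2=N(U)\cap V_\partial$, gives the $3$-cycle, $W_1=V(R_J)$, $W_2=V(R_U)$ and $W_1\cap W_2=\{a,b,c\}$. Lemma~\ref{lem:apex}(b) gives $\partial c_J=S_J$, a disc together with the cone over its boundary. As $N(J)\cap I=\{u\}$, we get $N(J)=V(S_J)$. Finally let $t$ be a triangle as in the last claim. If $u\notin t$, then $t\in\partial T$ by the triangle condition, and its only tetrahedron meets $J$, so $t\in R_J$. If $t=uxy$, then $x,y\in W_1\cap W_2=\{a,b,c\}$.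
\end{proof}

Each $t\in S_J=\partial c_J$ lies in exactly one tetrahedron of $c_J$; its fourth vertex $\operatorname{ap}_J(t)$ is in $J$. For $A\subset J$ put $S_A=\{t\in S_J:\operatorname{ap}_J(t)\in A\}$, so that $V(S_A)\subset N(A)$. The second condition is the analogue of (H1) for the region $J$ inside the sphere $S_J$, which has the interior vertex $u$.

\begin{itemize}
\item[(H2)] If $(u,J)$ is admissible and $J=A\sqcup B$ with $A,B$ connected and $S_A,S_B\ne\emptyset$, then $|N(A)\cap N(B)\cap V(S_J)|\le3$.
\end{itemize}
Call $uab,ubc,uca$ the \emph{$u$-faces}. The neighbors of $u$ in $S_J$ are $a,b,c$, so a $3$-cycle of $S_J$ through $u$ bounds a $u$-face. Under (H2), Lemma~\ref{lem:threecycle} gives for $A,B$ as above: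
\begin{itemize}
\item[(C)] $F=\partial S_A$ is a $3$-cycle, $S_A$ and $S_B$ are the discs of $S_J$ bounded by $F$, $N(A)\cap V(S_J)=V(S_A)$ and $N(B)\cap V(S_J)=V(S_B)$. If $u\in V(F)$, then one of $S_A,S_B$ is the single $u$-face bounded by $F$.
\end{itemize}

We need one fact about graphs.

\begin{lemma}\label{lem:terminals}
Let $H$ be a connected graph with four distinct marked vertices, the terminals. Suppose that $V(H)$ has no partition into two connected sets with two terminals each. Then there is a vertex $z$ such that every component of $H-z$ contains at most one terminal.
\end{lemma}

\begin{proof}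
Let $Y$ be a spanning tree. By hypothesis no edge of $Y$ splits the terminals two and two; direct each edge toward the side with at least three terminals. A tree has fewer edges than vertices, so some vertex $z$ has no outgoing edge, and every component of $Y-z$ contains at most one terminal. Call such a component \emph{marked} if it contains one. Suppose that a component of $H-z$ contains two terminals. Take a shortest path in $H-z$ that joins two different marked components $D,D'$, over all such pairs. Its inner vertices lie in unmarked components, or a shorter path would exist. Let $A_0$ be the union of $D$, $D'$ and the path, and let $B_0$ be the union of $\{z\}$ and the other marked components. These sets are disjoint and connected, $A_0$ contains two terminals, and $B_0$ contains the other two. Since $H$ is connected, the remaining vertices can be added one at a time to a set to which they are adjacent. This produces a forbidden partition.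
\end{proof}

\begin{proposition}\label{prop:structure}
Let $T$ be irreducible with $|I|\ge2$, and let \textup{(H1)} and \textup{(H2)} hold. Then $T$ has a cap.
\end{proposition}

\begin{proof}
Admissible pairs exist: let $u$ be the apex of a boundary triangle and $J$ any component of $G[I]-u$. Choose $(u,J)$ admissible with $|J|$ minimal. If $\operatorname{ap}_J$ is constant, equal to $v$, then $S_J\subset\operatorname{lk}(v)$ and so $\operatorname{lk}(v)=S_J$. Here $R_J$ is not a single triangle, for then $|N(v)|=4$ with $\{v\}\ne I$, against irreducibility. So $(u,v,R_J)$ is a cap.

Suppose now that $\operatorname{ap}_J$ is not constant; in particular $|J|\ge2$. We show that four faces of $S_J$ have four different apexes, that (C) forces one vertex of $J$ to separate these apexes, and that one of the separated pieces has only four neighbors.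

\emph{Step 1: if $v$ is the apex of a $u$-face, then it is the apex of no other face of $S_J$.} Let $J'$ be a component of $G[J]-v$. Then $N(J')\cap I\subset\{u,v\}$. If $u\notin N(J')$, then $J'$ is a component of $G[I]-v$ with $R_{I\setminus J'}\supset R_U\ne\emptyset$, so $(v,J')$ is admissible with $|J'|<|J|$; this is where minimality is used. So $u\in N(J')$. Next, $S_{J'}\ne\emptyset$. Indeed $N(J')\subset\{v\}\cup V(S_J)$, so by \eqref{eq:cS} and Lemma~\ref{lem:adm} the triangles of $\partial c_{J'}$ that avoid $v$ lie in $S_J$; and $t\in S_J$ belongs to $\partial c_{J'}$ exactly if $\operatorname{ap}_J(t)\in J'$, since $c_{J'}\subset c_J$. So $\partial c_{J'}=S_{J'}+v*\gamma$, taking boundaries gives $\gamma=\partial S_{J'}$, and $S_{J'}=\emptyset$ would give $\partial c_{J'}=0$. The set $J\setminus J'$ is connected and contains the apex $v$, so (C) applies to $J'$ and $J\setminus J'$, and $u\in N(J')\cap V(S_J)=V(S_{J'})$. If $u\notin V(F)$, then $u$ is an inner vertex of the disc $S_{J'}$, so all $u$-faces have their apexes in $J'$, which excludes $v$. So $F$ bounds a $u$-face $uxy$. If $S_{J'}=\{uxy\}$, then $N(J')\subset\{v,u,x,y\}$, against irreducibility. Hence $S_{J\setminus J'}=\{uxy\}$,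 and $v$ is the apex of this face only.

By Step 1, the apexes $v_1,v_2,v_3$ of $uab,ubc,uca$ and the apex $w$ of a fixed face of $R_J$ are four distinct vertices. They are our terminals in $G[J]$.

\emph{Step 2: $J$ has no partition into connected sets $A,B$ with two terminals each.} Otherwise, by the symmetry among the $u$-faces, let $v_1,v_2\in A$ and $v_3,w\in B$. Then $uab,ubc\in S_A$ and $uca\in S_B$, so $ua$ and $uc$ are edges of $F=\partial S_A$. By (C), $F$ is the cycle $uca$, and $S_B$, which contains the face $uca$, equals $\{uca\}$. But $S_B$ also contains a face of $R_J$.

\emph{Step 3.} Let $z\in J$ be the vertex given by Lemma~\ref{lem:terminals}. Some $v_k$ differs from $z$, say $v_1$. Let $J''$ be the component of $G[J]-z$ that contains $v_1$; it contains no other terminal. The set $J\setminus J''$ is connected, $uab\in S_{J''}$, and $ubc,uca\in S_{J\setminus J''}$. So $ua,ub$ are edges of $\partial S_{J''}$, and (C) gives $S_{J''}=\{uab\}$ and $N(J'')\cap V(S_J)=\{u,a,b\}$. Since $N(J'')\subset\{z\}\cup V(S_J)$, we get $N(J'')\subset\{z,u,a,b\}$, against irreducibility.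
\end{proof}

\begin{proposition}\label{prop:k6}
\begin{itemize}
\item[(a)] If $I\ne\emptyset$ and $G$ has no $K_6$-minor, then \textup{(H1)} and \textup{(H2)} hold.
\item[(b)] $G$ has no $K_6$-minor if and only if $T$ is decomposable.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If (H1) fails, apply Lemma~\ref{lem:rooted} in $\partial T$ to four vertices of $N(A)\cap N(B)\cap V_\partial$. Each of the four sets is adjacent to $A$ and to $B$, and the edge $pq$ joins $A$ to $B$: this is a model of $K_6$. If (H1) holds and (H2) fails, do the same in the sphere $S_J$, whose graph is a subgraph of $G$ disjoint from $J$; here $A$ and $B$ are adjacent because $J$ is connected.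

(b) Both directions use induction on $|I|$. Let $G$ have no $K_6$-minor and $|I|\ge2$. If $T$ is reducible, then $G(T_{\mathrm{out}})$ and $G(T_{\mathrm{in}})$ are subgraphs of $G$, so both meshes are decomposable. If $T$ is irreducible, it has a cap by (a) and Proposition~\ref{prop:structure}, and $G(T^*)$ is a minor of $G$, so $T^*$ is decomposable. Conversely, let $T$ be decomposable. If $|I|\le1$, then $G$ is $K_4$ or apex by Lemma~\ref{lem:basic}. For a splitting, use Lemmas~\ref{lem:split} and~\ref{lem:cliquesum}. For a cap, the three pieces in Lemma~\ref{lem:cap}(d) are an apex graph, $K_5$ and a subgraph of $G(T^*)$, and Lemma~\ref{lem:cliquesum} applies twice.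
\end{proof}

\section{Decomposable meshes embed}\label{sec:embed}

To use induction, we eliminate the removed vertices from the linear system and check that what remains is a convex combination map of the smaller mesh. For a cap, three tetrahedra are then left, and Lemma~\ref{lem:segment} needs to know how the plane through $a,b,c$ meets $Q$. If the boundary is not strictly convex, this plane may contain one of the two discs.

\begin{lemma}\label{lem:plane}
Let $f$ be a convex combination map, let $R,R'$ be the discs of $\partial T$ bounded by a $3$-cycle $abc$, where $R$ is not a single triangle, and let $\partial[R]=[ab]+[bc]+[ca]$. Write $a,b,c$ also for the images. Then $a,b,c$ are not collinear. If $y$ is a positive combination of $f(V(R))$ and $z$ is a positive combination of $f(V(R'))$, then $h(p)=\operatorname{vol}(a,b,c,p)$ satisfies $h(y)>h(z)$, and the segment $yz$ meets the relative interior of $\Delta=\operatorname{conv}(a,b,c)$.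
\end{lemma}

\begin{proof}
If the three points were collinear, two of the three segments would overlap, although $f$ is injective on $|\partial T|$. Let $H=\{h=0\}$, let $\Gamma_0$ be the closed curve $ab\cup bc\cup ca$, and let $E,E'$ be the open discs $f(|R|)\setminus\Gamma_0$ and $f(|R'|)\setminus\Gamma_0$, the two components of $\partial Q\setminus\Gamma_0$. Let $abr\in R$ and $abr'\in R'$ be the boundary triangles at $ab$; they occur in $\partial[T]$ as $[abr]$ and $[bar']$. Since $abc\notin R$, the vertex $r$ is an inner vertex of $R$, so $f(r)\in E$.

\emph{Case 1: $H$ meets $\operatorname{int}Q$.} Then $H\cap Q$ is a convex polygon with relative interior $H\cap\operatorname{int}Q$ and boundary curve $H\cap\partial Q$. This curve contains the simple closed curve $\Gamma_0$, so it equals $\Gamma_0$, and $H\cap Q=\Delta$. The connected sets $E,E'$ miss $H$, and $\partial Q$ has points on both sides of $H$, so $E$ and $E'$ lie on opposite sides. By \eqref{eq:outward}, $h(f(r))=\operatorname{vol}(c,a,b,f(r))\ge0$; hence $h>0$ on $E$ and $h<0$ on $E'$. The disc $R'$ has an inner vertex, since otherwise $f(|R'|)=\Delta\subset H$. So $h(y)>0>h(z)$. The hull of $f(V(R))$ is three-dimensional,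 so $y\in\operatorname{int}Q$, and then the whole segment $yz$ except possibly $z$ lies in $\operatorname{int}Q$. It crosses $H$ in a point of $H\cap\operatorname{int}Q=\operatorname{relint}\Delta$.

\emph{Case 2: $H$ misses $\operatorname{int}Q$.} Then $H\cap Q$ is a facet of $Q$ that contains $\Delta$. The set $\operatorname{relint}\Delta$ is connected, open in $\partial Q$ and closed in $\partial Q\setminus\Gamma_0$, so it is $E$ or $E'$. Fix $o\in\operatorname{int}Q$; the sign of $h(o)$ tells on which side of $H$ the polyhedron lies. If $\Delta=f(|R|)$, then $f(r)$ lies in $H$ on the same side of the line $ab$ as $c$, so $-h(o)=\operatorname{vol}(o,a,b,c)$ has the sign of $\operatorname{vol}(o,a,b,f(r))>0$, and $h\le0$ on $Q$. Some boundary vertex is mapped off $H$, and it belongs to $R'$. So $y\in\operatorname{relint}\Delta$ and $h(y)=0>h(z)$. If $\Delta=f(|R'|)$, then $f(r')$ lies in $H$ on the same side of $ab$ as $c$, so $h(o)=\operatorname{vol}(o,b,a,c)$ has the sign of $\operatorname{vol}(o,b,a,f(r'))>0$, and $h\ge0$ on $Q$. Now a vertex of $R$ is mapped off $H$, so $z\in\operatorname{relint}\Delta$ and $h(y)>0=h(z)$.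
\end{proof}

\begin{proposition}\label{prop:embed}
If $T$ is decomposable, then every convex combination map $f$ of $T$ is an embedding.
\end{proposition}

\begin{proof}
We use induction on $|I|$ and, throughout, Lemma~\ref{lem:positive}. If $I=\emptyset$, then $T$ is a single tetrahedron, whose image $Q$ has nonempty interior. If $|I|=1$, every tetrahedron has a face in $\partial T$ by Lemma~\ref{lem:basic}(c), and Lemma~\ref{lem:apexpos} applies.

\emph{Splitting.} Let $T_{\mathrm{out}},T_{\mathrm{in}}$ be decomposable. By Lemma~\ref{lem:elim}, $f(s)=\sum_{k\in K}\mu_{sk}f(k)$ for $s\in S$. Let $w\in K\cap I$ and substitute this into the equation of $w$. The coefficient of $f(w)$ on the right becomes $\theta=\sum_{s}\lambda_{ws}\mu_{sw}\le\sum_s\lambda_{ws}<1$, where $s$ runs through $N(w)\cap S$ and the strict inequality holds because $w$ has neighbors in $K$. Moving this term to the left and dividing by $1-\theta$ expresses $f(w)$ as a positive combination of the points $f(n)$, $n\in N(w)\setminus S$; this set contains $K\setminus\{w\}$ and is the neighborhood of $w$ in $T_{\mathrm{out}}$. The other vertices of $I\setminus S$ have no neighbor in $S$. So $f$ restricts to a convex combination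 map of $T_{\mathrm{out}}$, and by induction all tetrahedra of $[T_{\mathrm{out}}]$ in \eqref{eq:orsplit} are positive. In particular $\operatorname{vol}_f[abcd]>0$. Hence $f$ restricts to a convex combination map of $T_{\mathrm{in}}$ onto the solid tetrahedron $f(abcd)$, with the original weights, and $\partial[c_S]=\partial[abcd]$ is outward. By induction the tetrahedra of $[c_S]$ are positive. These two families contain all tetrahedra of $[T]$.

\emph{Cap.} Let $T^*$ be decomposable. By Lemma~\ref{lem:cap}(a),
\[
f(v)=\lambda f(u)+(1-\lambda)y,\qquad 0<\lambda<1,
\]
with $y$ a positive combination of $f(V(R))$. Substitute this into the equation of $u$. The coefficient of $f(u)$ becomes $\lambda_{uv}\lambda<1$, and solving expresses $f(u)$ as a positive combination over $(N(u)\setminus\{v\})\cup V(R)$, the neighborhood of $u$ in $T^*$. No other interior vertex is adjacent to $v$. So $f$ restricts to a convex combination map of $T^*$. By induction and \eqref{eq:orcap}, all tetrahedra of $T$ that avoid $v$ are positive, and the tetrahedra $v*t$, $t\in R$, are positive by Lemma~\ref{lem:apexpos}. There remain $[uvab]$, $[uvbc]$, $[uvca]$. Apply Lemma~\ref{lem:elim} to $I\setminus\{v\}$, which is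 connected with neighborhood $\{v\}\cup V(R')$ by Lemma~\ref{lem:cap}(c):
\[
f(u)=\mu f(v)+(1-\mu)z,\qquad 0<\mu<1,
\]
with $z$ a positive combination of $f(V(R'))$. Lemmas~\ref{lem:plane} and~\ref{lem:segment} show that the three volumes are positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Combine Proposition~\ref{prop:k6}(b) with Proposition~\ref{prop:embed}.
\end{proof}

\section{Meshes that always embed are decomposable}\label{sec:converse}

Say that $T$ has \emph{property} (E) if every convex combination map of $T$ with strictly convex boundary is an embedding. We show that (E) passes to the reduced meshes and implies (H1) and (H2). By Steinitz's theorem, every triangulated $2$-sphere is the boundary complex of a simplicial convex polytope in $\mathbb R^3$; a small perturbation of the vertices keeps the boundary complex, so we may assume that no four vertices are coplanar. Together with Lemma~\ref{lem:elim} this shows that every mesh has convex combination maps with strictly convex boundary.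

\begin{lemma}\label{lem:inherit}
If $T$ has property \textup{(E)}, then so have $T_{\mathrm{out}}$ and $T_{\mathrm{in}}$ for every splitting, and $T^*$ for every cap.
\end{lemma}

\begin{proof}
In each case we extend a given map of the smaller mesh to a map of $T$.

\emph{The mesh $T_{\mathrm{out}}$.} Let $f$ be a map of $T_{\mathrm{out}}$ with strictly convex boundary. Extend it to $S$ by Lemma~\ref{lem:elim}, with arbitrary positive weights. For $w\in K\cap I$ let $P=f(N(w)\setminus S)\supset f(K\setminus\{w\})$. As $f(w)\in\operatorname{relint}\operatorname{conv}P$, we have $f(S)\subset\operatorname{conv}f(K)\subset\operatorname{conv}P$. So $\operatorname{conv}f(N(w))=\operatorname{conv}P$, and the extension is a convex combination map of $T$. By (E) all tetrahedra of $T$ are positive. Since $\partial[abcd]=\partial[c_S]$, we get $\operatorname{vol}_f[abcd]=\operatorname{vol}_f[c_S]>0$. So all tetrahedra of $T_{\mathrm{out}}$ are positive.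

\emph{The mesh $T_{\mathrm{in}}$.} Let $g$ be a map of $T_{\mathrm{in}}$; the four points $g(K)$ are affinely independent. Take any map $f$ of $T_{\mathrm{out}}$ with strictly convex boundary. By the first part the points $f(K)$ are affinely independent, so an affine bijection $\psi$ has $\psi\circ g=f$ on $K$. Extend $f$ to $S$ with the weights of $g$. As before this is a map of $T$, hence an embedding, and it equals $\psi\circ g$ on $S$ by uniqueness in Lemma~\ref{lem:elim}. So $g$ is an embedding.

\emph{The mesh $T^*$.} Let $f$ be a map of $T^*$ with strictly convex boundary and $f(u)=\sum_n w_nf(n)$, where $n$ runs through $X\sqcup(N(u)\setminus\{v\})$ and $N(u)$ refers to $T$. We split the weight of $a,b,c$ evenly between the part to be routed through $v$ and the rest: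
\[
my=\sum_{n\in X}w_nf(n)+\tfrac12\sum_{n\in\{a,b,c\}}w_nf(n),\qquad m=\sum_{n\in X}w_n+\tfrac12\sum_{n\in\{a,b,c\}}w_n .
\]
Then $y$ is a positive combination of $f(V(R))$, and $r_0=f(u)-my$ is a sum over $N(u)\setminus\{v\}$ with positive coefficients of total $1-m$. Put $f(v)=\frac12(f(u)+y)$, a positive combination of $f(N(v))$. From $y=2f(v)-f(u)$ we get $(1+m)f(u)=2mf(v)+r_0$, where the coefficients on the right add up to $1+m$. So $f$ is a map of $T$, and all tetrahedra of $T$ are positive. By \eqref{eq:orcap}, a tetrahedron of $[T^*]$ belongs to $[T]$ or is $u*t$ with $t\in R$, and the latter are positive by Lemma~\ref{lem:apexpos} for $T^*$.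
\end{proof}

For the rest of this section fix a realization of $\partial T$ as the boundary complex of a simplicial polytope $Q$ with no four vertices coplanar, and identify boundary vertices with their images. In Example~\ref{ex:four} we placed single vertices. To treat a connected set like a single vertex, give its inner edges much larger weights than all others.

\begin{lemma}[Clumps]\label{lem:clumps}
Let $I=A_1\sqcup\dots\sqcup A_k$ with nonempty connected $A_i$, and let $\alpha_1,\dots,\alpha_k\in\mathbb R^3$. Suppose that each $\alpha_i$ is a positive combination of the points $n\in N(A_i)\cap V_\partial$ and the points $\alpha_j$ with $A_j$ adjacent to $A_i$. Then there are convex combination maps $f_\varepsilon$ $(\varepsilon>0)$ with the given boundary such that $f_\varepsilon(v)\to\alpha_i$ for $v\in A_i$ as $\varepsilon\to0$.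
\end{lemma}

\begin{proof}
Call the sets $A_j$ and the single boundary vertices \emph{classes}. Write $\alpha_i=\sum_\beta c_{i\beta}\alpha_\beta$ with $c_{i\beta}>0$, where $\beta$ runs through the classes adjacent to $A_i$ and $\alpha_\beta=n$ for a boundary vertex $n$. Let $m_{i\beta}\ge1$ be the number of edges from $A_i$ to $\beta$. For $v\in A_i$ and $n\sim v$ put $k_{vn}=1$ if $n\in A_i$, and $k_{vn}=\varepsilon c_{i\beta}/m_{i\beta}$ if $n$ lies in another class $\beta$. Let $f_\varepsilon$ be the map with weights proportional to $k_{vn}$, so that $\sum_nk_{vn}(f_\varepsilon(v)-f_\varepsilon(n))=0$ for $v\in I$. All values lie in the compact set $Q$; let $f_0$ be a limit along a sequence $\varepsilon\to0$. In the limit, $\sum_{n\in A_i,\,n\sim v}(f_0(v)-f_0(n))=0$ for $v\in A_i$. A vertex of $A_i$ at which a coordinate of $f_0$ is maximal passes the maximum on to its neighbors in $A_i$, so $f_0$ has a constant value $\xi_i$ on $A_i$. Now sum the equations over $v\in A_i$. The terms of inner edges cancel in pairs, and division by $\varepsilon$ gives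
\[
\sum_\beta\frac{c_{i\beta}}{m_{i\beta}}\sum_{vn}\big(f_\varepsilon(v)-f_\varepsilon(n)\big)=0,
\]
where the inner sum runs over the $m_{i\beta}$ edges from $A_i$ to $\beta$. In the limit, $\xi_i=\sum_\beta c_{i\beta}\xi_\beta$, with $\xi_\beta=n$ for a boundary vertex $n$. This is a system as in Lemma~\ref{lem:elim} on the connected graph of classes, so its solution is unique, and $\xi_i=\alpha_i$. As this holds for every limit, the maps converge.
\end{proof}

A choice of points as in Lemma~\ref{lem:clumps} is a \emph{placement}. As noted in Section~\ref{sec:tools}, the condition on $\alpha_i$ holds if $\alpha_i$ is an interior point of the hull of some of the listed points. Under (E), if the limit points of the vertices of a tetrahedron are affinely independent, their signed volume is positive for the orientation in $[T]$, which depends only on the fixed boundary. So (E) excludes a \emph{flip}: two placements, for the same partition, that give nonzero volumes of opposite sign to the same oriented tetrahedron. Most flips below come from the identity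
\begin{equation}\label{eq:flip}
\operatorname{vol}(o+\delta d,\;o-\delta d,\;\xi,\;\eta)=-2\delta\det(d,\,\xi-o,\,\eta-o),
\end{equation}
which follows by column operations. If $o,\xi,\eta$ are not collinear, some $d$ makes the determinant nonzero, and then the sign changes with that of $\delta$. For (H2) we first need a tetrahedron to turn over.

\begin{lemma}\label{lem:walk}
Assume \textup{(H1)}, let $(u,J)$ be admissible and $J=A\sqcup B$, and let $xy$ be an edge of $\partial S_A=\partial S_B$. Then $T$ has a tetrahedron $pqxy$ with $p\in A$, $q\in B$.
\end{lemma}

\begin{proof}
Let $t=xyw_0\in S_A$ be one face of $S_J$ at $xy$; the other is in $S_B$. Walk along $\operatorname{lk}(xy)$ from $w_0$ to $w_1=\operatorname{ap}_J(t)\in A$ and on to $w_2,\dots$. While $w_i\in J$, the triangle $xyw_i$ is not in $\partial T$, so the walk continues, and $xyw_iw_{i+1}\in c_J$. The walk leaves $J$ at the latest when it reaches the end of a path or returns to $w_0$. Let $w_k$, $k\geq2$, be the first vertex outside $J$. Then $w_k\in N(J)=V(S_J)$, and $xyw_k\in S_J$ by Lemma~\ref{lem:adm}. If $w_k=w_0$, the link is a cycle of length $k\ge3$, and $t$ lies in the two tetrahedra $t*w_1$ and $t*w_{k-1}$ of $c_J$,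 although $t\in\partial c_J$. So $xyw_k$ is the other face of $S_J$ at $xy$, and its apex $w_{k-1}$ is in $B$. Two consecutive vertices among $w_1,\dots,w_{k-1}$ lie in $A$ and in $B$.
\end{proof}

\begin{lemma}\label{lem:EH}
If $I\neq\emptyset$, property \textup{(E)} implies \textup{(H1)} and \textup{(H2)}.
\end{lemma}

\begin{proof}
\emph{Condition \textup{(H1)}.} Let $A,B,pqxy$ be as in (H1) and suppose that $z_1,\dots,z_4\in N(A)\cap N(B)\cap V_\partial$ are distinct. They span a solid tetrahedron; choose $o$ in its interior, off the line $xy$. For small $|\delta|$ the points $o+\delta d$ for $A$ and $o-\delta d$ for $B$ are interior to this tetrahedron, so they form a placement, and \eqref{eq:flip} flips $pqxy$.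

\emph{Condition \textup{(H2)}.} We may now use (H1) and Lemma~\ref{lem:adm}. Let $(u,J),A,B$ be as in (H2), put $Z=N(A)\cap N(B)\cap V(S_J)$ and suppose $|Z|\ge4$. Since $S_A,S_B\ne\emptyset$, the cycle $\partial S_A$ is nonzero. The ends of each of its edges lie in $V(S_A)\cap V(S_B)\subset Z$. Fix such an edge $xy$ and a tetrahedron $pqxy$ as in Lemma~\ref{lem:walk}.

\emph{Case 1: $u\notin Z$.} As $u\in N(J)$, exactly one of $A,B$ is adjacent to $u$, say $A$. Then $I=(A\cup U)\sqcup B$ is a partition into connected sets, $x,y\in Z\subset V_\partial$, and $Z\subset N(A\cup U)\cap N(B)$. This contradicts (H1).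

If $u\in Z$, we use the partition $I=A\sqcup B\sqcup U$ into pairwise adjacent connected sets. The new difficulty is that the fourth common neighbor of $A$ and $B$ is the clump $U$, whose position must itself be a positive combination of $V(R_U)=N(U)\cap V_\partial$ and the positions of $A$ and $B$. Note that $|Z\setminus\{u\}|\ge3$.

\emph{Case 2: $u\in Z$, and $R_U\ne\{abc\}$ or $Z\setminus\{u\}\ne\{a,b,c\}$.} Choose distinct $z_1,z_2,z_3\in Z\setminus\{u\}$, with $\{z_1,z_2,z_3\}\ne\{a,b,c\}$ if $R_U=\{abc\}$, and let $\Pi$ be their plane. Choose $g\in\operatorname{relint}\operatorname{conv}V(R_U)$ off $\Pi$. This is possible: if $R_U\ne\{abc\}$, then $R_U$ has at least four vertices and the hull is three-dimensional; otherwise some $z_i\notin\{a,b,c\}$ is off the plane $abc$, so this plane differs from $\Pi$. The point $g$ is not a vertex of $Q$, and each of the lines $ga,gb,gc$ meets $\Pi$ in at most one point. So we can choose $e\in\operatorname{relint}\operatorname{conv}(z_1,z_2,z_3)$ such that the line $ge$ misses $a,b,c$. Divide the segment $ge$ into thirds: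
\[
\omega=\tfrac13(2g+e),\qquad o=\tfrac13(g+2e),\qquad\text{so that}\qquad o=\tfrac12(\omega+e),\qquad \omega=\tfrac12(g+o).
\]
Since $\omega\notin\Pi$, the point $o$ is a positive combination of the affinely independent points $\omega,z_1,z_2,z_3$, so it is interior to their hull; in particular $o\in\operatorname{int}Q$. The point $\omega$ is a positive combination of $V(R_U)\cup\{o\}$, and the hull of this set is three-dimensional: if $R_U=\{abc\}$, then $abc$ is a facet of $Q$ and $o$ is off its plane. So $\omega$ is interior to this hull. Place $A,B,U$ at $o+\delta d$, $o-\delta d$, $\omega$. For small $|\delta|$ the first two points are interior to $\operatorname{conv}(\omega,z_1,z_2,z_3)$, and $\omega$ is interior to $\operatorname{conv}(V(R_U)\cup\{o+\delta d,o-\delta d\})$, which contains $o$. So this is a placement. Let $\xi,\eta$ be the limit points of $x,y$. If $u\notin\{x,y\}$, then $xy$ is an edge of $R_J$, hence of the polytope $Q$; its line meets $Q$ only in $\partial Q$ and so misses $o$. If $x=u$, say, then $\xi=\omega$ and $\eta\in\{a,b,c\}$, and the line through $o$ and $\omega$ is the line $ge$, which misses $\eta$. In both cases $o,\xi,\eta$ are not collinear, and \eqref{eq:flip}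 flips $pqxy$.

\emph{Case 3: $Z=\{u,a,b,c\}$ and $R_U=\{abc\}$.} Now $R_J$ consists of all boundary triangles other than $abc$, and $V(R_J)=V_\partial$. An inner edge of the disc $R_J$ does not have both ends in $\{u,a,b,c\}$, so it is not in $\partial S_A$. As any two triangles of a disc are linked through inner edges, $R_J$ lies in one of $S_A,S_B$, say in $S_B$. Then $V_\partial\subset N(B)$, and $S_A$ contains a $u$-face, say $uab$, so $T$ has a tetrahedron $p'uab$ with $p'\in A$. Place $B$ at any $\beta\in\operatorname{int}Q$, and $A,U$ at any points $\alpha,\omega$ interior to the solid tetrahedron $\operatorname{conv}(a,b,c,\beta)$. This is a placement: $B$ is adjacent to all boundary vertices, and each of $A,U$ is adjacent to $a,b,c$ and to $B$. Choose $\alpha,\omega$ with $\operatorname{vol}(\alpha,\omega,a,b)\ne0$. Interchanging them flips $p'uab$.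
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Proposition~\ref{prop:k6}(b) gives (i)$\Leftrightarrow$(iii), Proposition~\ref{prop:embed} gives (iii)$\Rightarrow$(ii), and (ii$'$) is a special case of (ii). We prove (ii$'$)$\Rightarrow$(iii) by induction on $|I|$; let $T$ have property (E) and $|I|\ge2$. If $T$ is reducible, then $T_{\mathrm{out}}$ and $T_{\mathrm{in}}$ have (E) by Lemma~\ref{lem:inherit}, so they are decomposable. If $T$ is irreducible, it has a cap by Lemma~\ref{lem:EH} and Proposition~\ref{prop:structure}, and $T^*$ has (E), so it is decomposable.
\end{proof}

\section{The minor $K_{3,3,1}$}\label{sec:k331}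

Let $M=K_{3,3,1}$, with parts $\{x_1,x_2,x_3\}$, $\{y_1,y_2,y_3\}$, $\{w\}$. Deleting $w$ leaves $K_{3,3}$, and deleting $x_1$ leaves a $K_{3,3}$ with sides $\{x_2,x_3,w\}$ and $\{y_1,y_2,y_3\}$. So an apex graph has no $M$-minor.

The argument for $K_6$ does not carry over, because clique sums over four vertices can create $M$. Let $K$ be a clique on $y_1,y_2,y_3,w$; join $x_1$ to $K$ in $G_1$, and $x_2,x_3$ to $K$ in $G_2$. Both graphs have fewer than seven vertices, and their union contains $M$. The next lemma says that nothing worse happens: the far side of the clique contributes at most as much as one vertex joined to $K$.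

\begin{lemma}\label{lem:plus}
Let $G$ be the clique sum of $G_1,G_2$ over $K$ with $|K|=4$, and let $G_i^+$ be $G_i$ with a new vertex adjacent to the vertices of $K$. If $G$ has an $M$-minor, then so has $G_1^+$ or $G_2^+$.
\end{lemma}

\begin{proof}
Take a model of $M$. By Lemma~\ref{lem:cliquesum} we may assume that some branch set lies in $V(G_1)\setminus K$ and some in $V(G_2)\setminus K$. At most four sets meet $K$. The others, at least three, represent vertices that induce a disconnected subgraph of $M$. Such vertices do not include $w$ and do not meet both parts of size three, so they form one whole part, say $x_1,x_2,x_3$. Hence the sets of $y_1,y_2,y_3,w$ meet $K$ in one vertex each. By symmetry let the set of $x_1$ lie in $V(G_1)\setminus K$ and those of $x_2,x_3$ in $V(G_2)\setminus K$. In $G_2^+$ take the new vertex for $x_1$, keep the sets of $x_2,x_3$, and intersect the other four with $V(G_2)$. These four remain connected, as in Lemma~\ref{lem:cliquesum}; they are adjacent to each other and to the new vertex through $K$; and every edge that leaves the set of $x_2$ or $x_3$ is an edge of $G_2$.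
\end{proof}

So the induction has to carry extra vertices of degree four. The one piece that is then neither small nor apex is the following.

\begin{lemma}\label{lem:gamma}
Let $\Gamma$ be $K_5$ on a set $C$, together with vertices $g_i$ $(i\in C)$ with $N(g_i)=C\setminus\{i\}$. Then $\Gamma$ has no $M$-minor.
\end{lemma}

\begin{proof}
Take a model of $M$ that uses as few of the $g_i$ as possible. If $g_i$ lies in a branch set $B\ne\{g_i\}$, then $B$ contains a neighbor $k$ of $g_i$; since $N(g_i)$ is a clique, $B\setminus\{g_i\}$ is connected, and $k$ takes over every adjacency of $g_i$ to another set. So each $g_i$ that is used is a branch set by itself. It has degree $4$, so it represents an $x$ or a $y$, and its four neighbors lie in four different sets, those of the neighbors in $M$. At most five sets meet $C$, so at least two of the $g$'s are used. They are pairwise nonadjacent, so they represent vertices of one part, say $x$'s. Let $g_i,g_j$ be two of them. Both $C\setminus\{i\}$ and $C\setminus\{j\}$ meet each of the sets of $y_1,y_2,y_3,w$ exactly once. The set that contains $j$ misses $C\setminus\{i,j\}$, so it contains $i$, and $C$ is covered by these four sets. Then the third $x$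 is represented by some $g_l$ with $l\ne i,j$, whose neighbors $i,j$ lie in the same set, a contradiction.
\end{proof}

Let $\Theta$ be a set of tetrahedra of $T$; if $|V_\partial|=4$, we also allow the symbol $\infty$, which stands for the outside. Let $G(T)_\Theta$ be $G$ with one new vertex for each $\sigma\in\Theta$, adjacent to the four vertices of $\sigma$ (to $V_\partial$ for $\sigma=\infty$). Theorem~\ref{thm:C} is the case $\Theta=\emptyset$ of the following statement.

\begin{proposition}\label{prop:theta}
If $G$ has no $K_6$-minor, then $G(T)_\Theta$ has no $M$-minor, for every $\Theta$.
\end{proposition}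

\begin{proof}
We use induction on $|I|$. If $I=\emptyset$, the graph has at most six vertices. Let $I=\{v\}$, so $T=v*\partial T$. If $\infty\notin\Theta$, deleting $v$ leaves the graph of $\partial T$ with a vertex inserted in some faces, which is planar. If $\infty\in\Theta$, then $G$ is $K_5$, the elements of $\Theta$ correspond to different $4$-subsets of $V$, and $G(T)_\Theta\subset\Gamma$. Let $|I|\ge2$.

\emph{$T$ reducible.} The graph $G(T)_\Theta$ is the clique sum over $K$ of $G_1=G(T_{\mathrm{out}})_{\Theta\setminus c_S}$ and $G_2=G(T_{\mathrm{in}})_{\Theta\cap c_S}$; the symbol $\infty$, if present, goes with $T_{\mathrm{out}}$, which has the same boundary as $T$. Then $G_1^+=G(T_{\mathrm{out}})_{(\Theta\setminus c_S)\cup\{abcd\}}$ and $G_2^+=G(T_{\mathrm{in}})_{(\Theta\cap c_S)\cup\{\infty\}}$. The graphs of both meshes are subgraphs of $G$, so by induction neither $G_i^+$ has an $M$-minor, and Lemma~\ref{lem:plus} applies.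

\emph{$T$ irreducible.} By Propositions~\ref{prop:k6}(a) and~\ref{prop:structure} there is a cap $(u,v,R)$. By Lemma~\ref{lem:cap}(c) and irreducibility, $|\{v\}\cup V(R')|\ge5$, so $R'$ has an inner vertex, as has $R$. Thus $|V_\partial|\ge5$ and $\infty\notin\Theta$. The tetrahedra of $T$ are of three kinds: those of the form $v*t$ with $t\in R$; the three at the edge $uv$ in $v*\operatorname{lk}(v)$, namely $uvab,uvbc,uvca$; and those without $v$, which also avoid $X$ by Lemma~\ref{lem:cap}(a) and belong to $T^*$. Let $\Theta^*$ be the set of elements of $\Theta$ of the third kind. We follow Lemma~\ref{lem:cap}(d).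

First, $G(T)_\Theta$ is the clique sum over $\{a,b,c,v\}$ of $G_1$, the graph $G[V(R)\cup\{v\}]$ with the new vertices of the first kind, and $G_2$, the graph $G-X$ with the other new vertices. The graph $G_1^+-v$ is the graph of the disc $R$ with a vertex inserted in some faces and in the outer face $abc$; so $G_1^+$ is apex. Second, $G_2^+$ is the clique sum over $\{a,b,c,u\}$ of $G_3$, the $K_5$ on $C=\{a,b,c,u,v\}$ with the new vertices of the second kind and the vertex joined to $\{a,b,c,v\}$, and $G_4$, the graph $G-X-v$ with the new vertices for $\Theta^*$. In $G_3^+$ the added vertices are joined to different $4$-subsets of $C$: those of the second kind omit $c$, $a$ or $b$, and the other two omit $u$ and $v$. So $G_3^+\subset\Gamma$.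

Finally, $G_4=G(T^*)_{\Theta^*}-X$, and $G_4^+$ arises from $G(T^*)_{\Theta^*}$ by contracting $X$ to one vertex, provided that $X$ is connected and adjacent to $u,a,b,c$ in $T^*$. By Lemma~\ref{lem:cap}(a), every triangle and every inner edge of $R$ has a vertex in $X$. The vertices of $X$ in one triangle lie in one component of $G[X]$, triangles with a common inner edge determine the same component, and any two triangles of $R$ are linked through inner edges; so $X$ is connected. The triangles of $R$ at $ab$ and $bc$ have their third vertices in $X$, and $u$ is adjacent to all of $X$ in $T^*$. Since $G(T^*)$ is a minor of $G$, induction shows that $G(T^*)_{\Theta^*}$, and hence $G_4^+$, has no $M$-minor. Lemma~\ref{lem:plus}, applied to $G_2^+$ and then to $G(T)_\Theta$, completes the proof.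
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alexa}
Marc Alexa, \emph{Tutte Embeddings of Tetrahedral Meshes}, arXiv:2212.00452 (2022).

\bibitem{Rockafellar}
Rockafellar, \emph{Convex Analysis}.

\end{thebibliography}
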